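
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Endomorphism rings of local cohomology modules\\ need not be Noetherian}


\begin{abstract}
Let $I$ be an ideal of height $c$ in a Gorenstein local ring $R$. It was conjectured that the endomorphism ring $B$ of the local cohomology module $H^c_I(R)$ is always Noetherian. We show that this fails for $R=k[[x,y,u,v]]/(u(xu-yv))$ and $I=(u,v)R$, where $k$ is any field. We then determine for which pairs $(c,d)$, with $d=\dim R/I$, the conjecture holds: $B$ is always Noetherian if $c=0$ or $d\le 1$, while for all $c\ge1$, $d\ge2$ and every field $k$ there is a counterexample in which $R$ is a complete hypersurface domain with residue field $k$. The method is to compute $B$ for hypersurfaces given by a homogeneous equation over a regular local ring: $B$ is then obtained by replacing each graded piece of $R$ by its reflexive hull.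
\end{abstract}

\section{The question and the answer}

Let $(R,\mathfrak m)$ be a Noetherian local Gorenstein ring and $I\subset R$ a proper ideal. Put
\[
c=\operatorname{height} I,\qquad d=\dim R/I,\qquad B=\operatorname{Hom}_R\bigl(H^c_I(R),H^c_I(R)\bigr),
\]
where $H^i_I(R)$ is the $i$-th local cohomology module. Since $R$ is Cohen--Macaulay, $c$ is the smallest $i$ with $H^i_I(R)\neq0$, and $c+d=\dim R$. The ring $B$ is commutative, and $B\simeq\operatorname{Ext}^c_R(H^c_I(R),R)$ naturally.

In good cases $B$ is just a completion of $R$. If $I=\mathfrak m$, then $H^c_I(R)$ is the injective hull of the residue field, and $B$ is the completion $\hat R$ by Matlis duality. More generally, $H^c_I(R)$ is the union of submodules isomorphic to $\operatorname{Ext}^c_R(R/I^n,R)$. If every $R/I^n$ is Cohen--Macaulay, these are canonical modules with endomorphism rings $R/I^n$, and $B$ is the $I$-adic completion of $R$ (see Section~\ref{sec:positive}). The question is how large $B$ can become when the rings $R/I^n$ are not Cohen--Macaulay. If $R$ is a complete regular local ring containing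 a field and $d>0$, it is known that $B$ is a finitely generated $R$-module, hence Noetherian. For Gorenstein $R$ finiteness over $R$ can fail, but $B$ may still be Noetherian; Example~\ref{ex:one} shows this behavior. Schenzel \cite{Schenzel} conjectured that $B$ is always Noetherian. It is not.

\begin{theorem}\label{thm:main}
Let $k$ be any field, $R=k[[x,y,u,v]]/\bigl(u(xu-yv)\bigr)$ and $I=(u,v)R$. Then $R$ is Gorenstein of dimension $3$, $c=1$, $d=2$, and $B=\operatorname{Hom}_R(H^1_I(R),H^1_I(R))$ is not Noetherian.
\end{theorem}

\begin{theorem}\label{thm:range}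
Let $c,d\ge0$ be integers.
\begin{enumerate}
\item[(a)] If $c=0$ or $d\le1$, then $B$ is Noetherian for every Gorenstein local ring $R$ and every ideal $I$ with $\operatorname{height} I=c$ and $\dim R/I=d$.
\item[(b)] If $c\ge1$ and $d\ge2$, then for every field $k$ there are a complete hypersurface domain $R$ with residue field $k$ and an ideal $I\subset R$ with $\operatorname{height} I=c$ and $\dim R/I=d$ such that $B$ is not Noetherian.
\end{enumerate}
\end{theorem}

\paragraph{The idea.} Suppose that $R$ is defined over a regular local ring $A$ by an equation homogeneous in the remaining variables, and that $I$ is generated by these variables. Then $R=\prod_\alpha R_\alpha$ with finitely generated $A$-modules $R_\alpha$, and we shall see that $B=\prod_\alpha R_\alpha^{**}$, where $M^{*}=\operatorname{Hom}_A(M,A)$. So $B$ is governed by the graded ring of reflexive hulls $B_*=\bigoplus_\alpha R_\alpha^{**}$, and such a ring need not be finitely generated.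

In Theorem~\ref{thm:main} we have $A=k[[x,y]]$. The two factors $xu-yv$ and $u$ of the equation correspond to two graded rings, $A[\tau]$ with $(u,v)=(y\tau,x\tau)$ and $A[v]$ with $u=0$; in each degree both are a copy of $A$. An element of degree $\alpha$ thus gives a pair $(g,g')\in A\times A$, standing for $g\tau^\alpha$ and $g'v^\alpha$. Along the divisor $y=0$ both rings have $u=0$, and there $v$ corresponds to $x\tau$, so that $g\tau^\alpha$ and $g'v^\alpha$ must match after substituting $v=x\tau$. Taking reflexive hulls discards all conditions at the closed point of $\operatorname{Spec}A$, and what survives in degree $\alpha\ge1$ is this gluing condition along $y=0$: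
\begin{equation}\label{eq:glue}
R_\alpha^{**}=\{(g,g')\in A\times A:\ g\equiv x^\alpha g' \bmod y\}.
\end{equation}
Two consequences pull against each other. The pair $w_\alpha=(y,0)$ satisfies \eqref{eq:glue} in \emph{every} degree $\alpha\ge1$. But the first coordinate of \emph{any} element of positive degree lies in $(x,y)$, because $x^\alpha$ does. To write $w_n=(y,0)$ in terms of $w_1,\dots,w_{n-1}$ one must multiply by elements of positive degree, and then the first coordinate lies in $(x,y)y$, so it is not $y$. Hence $w_n$ is not in the ideal generated by $w_1,\dots,w_{n-1}$. Explicitly, $w_n=u^n/y^{n-1}$, and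
\[
B_*=A[v,w_1,w_2,\dots],\qquad vw_i=xw_{i+1},\qquad w_iw_j=y\,w_{i+j}.
\]

Section~\ref{sec:graded} identifies $B$ for homogeneous hypersurfaces and isolates the argument just given as a criterion. Section~\ref{sec:main} proves Theorem~\ref{thm:main}. In Section~\ref{sec:domain} the two copies of $A$ are replaced by a quadratic extension of $A$, which gives the domains of Theorem~\ref{thm:range}(b). Section~\ref{sec:positive} proves part (a).

\section{Homogeneous hypersurfaces and reflexive hulls}\label{sec:graded}

\subsection{Reflexive hulls}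

Let $A$ be a Noetherian normal domain with fraction field $K$, and write $M^*=\operatorname{Hom}_A(M,A)$. Recall that $A=\bigcap_P A_P$, the intersection over the height-one primes $P$ of $A$, and that each $A_P$ is a discrete valuation ring. (If $A$ is a field, there are no such $P$, and an intersection over all $P$ means the ambient $K$-vector space.) The following description is standard \cite[VII \S4.2]{Bourbaki}; we include the short proof.

\begin{lemma}\label{lem:hull}
Let $M$ be a finitely generated $A$-module, $V=M\otimes_AK$, and let $\bar M$ be the image of $M$ in $V$. The evaluation map $M\to M^{**}$ becomes an isomorphism after $\otimes_AK$, the module $M^{**}$ is torsion-free, and inside $V$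
\[
M^{**}=\bigcap_{\operatorname{ht}P=1}\bar M_P .
\]
In particular, if $\bar M\subset N\subset V$ with $N$ a finitely generated free $A$-module such that $N_P=\bar M_P$ for all $P$ of height one, then $M^{**}=N$.
\end{lemma}

\begin{proof}
Functionals on $M$ kill torsion, so $M^*=\bar M^*$. As $M$ is finitely presented, $M^*\otimes_AK=\operatorname{Hom}_K(V,K)$. The module $M^*$ is again finitely generated, so $M^{**}\otimes_A K=V$, compatibly with evaluation, and $M^{**}$ is torsion-free as a module of functionals with values in $A$. A functional on $M^*$ extends uniquely to a functional on $M^*\otimes_AK$, which is evaluation at some $v\in V$. Therefore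
\[
M^{**}=\{v\in V:\ \ell(v)\in A\text{ for all }\ell\in M^*\},
\]
and $\ell(v)\in A$ if and only if $\ell(v)\in A_P$ for all $P$. Fix $P$. The module $\bar M_P$ is finitely generated and torsion-free over a discrete valuation ring, hence free, and it spans $V$. So $v\in\bar M_P$ if and only if $\ell(v)\in A_P$ for all $\ell\in\operatorname{Hom}_{A_P}(\bar M_P,A_P)=A_P\cdot M^*$, which means $\ell(v)\in A_P$ for all $\ell\in M^*$. Intersecting over $P$ gives the formula. If $N$ is free, then $\bigcap_PN_P=N$ because $\bigcap_PA_P=A$.
\end{proof}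

\subsection{The ring $B$}

\textbf{Setting.} Let $A$ be a regular local ring of dimension $d$ with fraction field $K$, let $m\ge2$, and let $0\ne f\in A[T]=A[T_1,\dots,T_m]$ be homogeneous of degree $e\ge1$ in the $T_i$. Put
\[
Q=A[[T_1,\dots,T_m]],\quad R=Q/fQ,\quad I=(T_1,\dots,T_m)R,\quad R_*=A[T]/fA[T]=\bigoplus_{\alpha\ge0}R_\alpha .
\]
The ring $Q$ is regular local of dimension $d+m$, so $R$ is Gorenstein of dimension $d+m-1$. As $e\ge1$, we have $R/I=A$. Hence $\dim R/I=d$, and $\operatorname{height}I=\dim R-\dim R/I=m-1$ because $R$ is Cohen--Macaulay. (The condition $m\ge2$ only says $c\ge1$.) Since $Q$ is the product of its homogeneous pieces and $f$ is homogeneous, $R=\prod_\alpha R_\alpha$ as an $A$-module, with multiplication $(rr')_\gamma=\sum_{\alpha+\beta=\gamma}r_\alpha r'_\beta$. In particular $R_*\subset R$.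

\begin{proposition}\label{prop:B}
In this setting, let $H=H^{m-1}_I(R)$ and $B=\operatorname{Hom}_R(H,H)$.
\begin{enumerate}
\item[(1)] $H\cong\bigoplus_{\alpha\ge0}H_\alpha$ with $H_\alpha=R_\alpha^*$, where $R_*$ acts by $(rh)(r')=h(rr')$ and $(r_\alpha)_\alpha\in R$ acts on $\bigoplus_{\gamma\le n}H_\gamma$ as $\sum_{\alpha\le n}r_\alpha$.
\item[(2)] $B\cong\prod_{\alpha\ge0}B_\alpha$, where $B_\alpha\cong R_\alpha^{**}$ consists of the endomorphisms that map $H_\gamma$ into $H_{\gamma-\alpha}$ for all $\gamma$ (with $H_{\gamma}=0$ for $\gamma<0$). One has $B_\alpha B_\beta\subset B_{\alpha+\beta}$ and $(bb')_\gamma=\sum_{\alpha+\beta=\gamma}b_\alpha b'_\beta$.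
\item[(3)] $B_*=\bigoplus_\alpha B_\alpha$ is a graded subring of $R_*\otimes_AK$. If $\bar R_\alpha$ is the image of $R_\alpha$ in $R_\alpha\otimes_AK$, then
\[
B_\alpha=\bigcap_{\operatorname{ht}P=1}(\bar R_\alpha)_P .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The local cohomology of $Q$ at $(T)=(T_1,\dots,T_m)$ vanishes below degree $m$, since the $T_i$ form a regular sequence. In degree $m$ the \v{C}ech complex gives
\[
H^m_{(T)}(Q)=Q_{T_1\cdots T_m}\Big/\sum_i Q_{T_1\cdots\widehat{T_i}\cdots T_m}=\varinjlim_N\,Q/(T_1^N,\dots,T_m^N)Q .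
\]
Here the class of $g$ in the $N$-th term corresponds to the fraction $g/(T_1\cdots T_m)^N$, and the transition maps are multiplication by $T_1\cdots T_m$. The $N$-th term is $A$-free on the monomials with all exponents less than $N$, and the transition map sends this basis injectively into the basis of the next term. Therefore
\[
H^m_{(T)}(Q)=\bigoplus_{i_1,\dots,i_m\ge0}A\;T_1^{-i_1-1}\cdots T_m^{-i_m-1}.
\]
A monomial $T^j$ acts by multiplication, and the result is $0$ as soon as some exponent is nonnegative. Identify $T_1^{-i_1-1}\cdots T_m^{-i_m-1}$ with the element $\delta_i$ of the basis dual to the monomials $T^i=T_1^{i_1}\cdots T_m^{i_m}$. Then $T^j\delta_i$ is $\delta_{i-j}$, or $0$ if some $i_\nu<j_\nu$; that is, $(T^j\delta_i)(T^l)=\delta_i(T^{j+l})$. So $H^m_{(T)}(Q)=\bigoplus_\alpha(A[T]_\alpha)^*$ with action $(gh)(g')=h(gg')$. Forms of degree greater than $n$ kill the summands with $\alpha\le n$, so a power series acts on these summands through its truncation in degrees $\le n$. The long exact sequence of $0\to Q\xrightarrow{f}Q\to R\to0$ gives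
\[
H=\ker\bigl(f\mid H^m_{(T)}(Q)\bigr)=\{h:\ h(fA[T])=0\}=\bigoplus_\alpha R_\alpha^* ,
\]
where the last step uses that $f$ is homogeneous.

(2) An endomorphism $\varphi$ should be determined by a single functional, since $H$ behaves like a dual of $R_*$. Let $\varepsilon:H\to A$, $\varepsilon(h)=h(1)$; it vanishes on $H_\gamma$ for $\gamma\ne0$. We claim that $\varphi\mapsto\varepsilon\circ\varphi$ is a bijection $B\to\operatorname{Hom}_A(H,A)$. For $r\in R_*$,
\[
\varphi(h)(r)=\bigl(r\varphi(h)\bigr)(1)=(\varepsilon\varphi)(rh),
\]
so $\varepsilon\varphi$ determines $\varphi$. Conversely, given $\lambda\in\operatorname{Hom}_A(H,A)$, put $\varphi(h)(r)=\lambda(rh)$ for $r\in R_*$. If $h\in\bigoplus_{\gamma\le n}H_\gamma$, then $rh=0$ for $r\in R_\beta$ with $\beta>n$. So the functional $\varphi(h)$ vanishes in degrees above $n$, and $\varphi(h)\in\bigoplus_{\gamma\le n}H_\gamma$. The map $\varphi$ is $R_*$-linear, because $\varphi(r'h)(r)=\lambda(rr'h)=\varphi(h)(rr')=(r'\varphi(h))(r)$. It is $R$-linear, because an element of $R$ acts on $h$ and on $\varphi(h)$ through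 its truncation in degrees $\le n$. Finally $\varepsilon\varphi(h)=\lambda(h)$. This proves the claim, and
\[
B\cong\operatorname{Hom}_A\Bigl(\bigoplus_\alpha H_\alpha,A\Bigr)=\prod_\alpha H_\alpha^*=\prod_\alpha R_\alpha^{**}.
\]

For $\varphi\in B$ with $\lambda=\varepsilon\varphi$ let $\varphi_\alpha$ be the endomorphism belonging to $\lambda_\alpha$, which equals $\lambda$ on $H_\alpha$ and $0$ on the other $H_\gamma$. Let $h\in H_\gamma$ and $r\in R_\beta$. Then $rh\in H_{\gamma-\beta}$, so $\varphi_\alpha(h)(r)=\lambda_\alpha(rh)$ is nonzero only if $\beta=\gamma-\alpha$, and $\varphi(h)(r)=\lambda(rh)$ equals $\varphi_{\gamma-\beta}(h)(r)$ if $\beta\le\gamma$ and is $0$ otherwise. Thus $\varphi_\alpha(H_\gamma)\subset H_{\gamma-\alpha}$, and $\varphi(h)=\sum_{0\le\alpha\le\gamma}\varphi_\alpha(h)$. If conversely $\varphi$ maps every $H_\gamma$ into $H_{\gamma-\alpha}$, then $\varepsilon\varphi$ is supported on $H_\alpha$, so $\varphi=\varphi_\alpha$. This identifies $B_\alpha$ as stated and shows $B_\alpha B_\beta\subset B_{\alpha+\beta}$. For $h\in H_\gamma$ we have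 $\varphi\varphi'(h)=\sum_{\alpha,\beta}\varphi_\alpha\varphi'_\beta(h)$, a finite sum. Comparing the components in each $H_{\gamma-\delta}$ gives $(\varphi\varphi')_\delta=\sum_{\alpha+\beta=\delta}\varphi_\alpha\varphi'_\beta$, the product formula.

(3) Multiplication by $r\in R_\alpha$ on $H$ belongs to $\lambda(h)=(rh)(1)=h(r)$. So the ring homomorphism $R_*\to B_*$ is, in degree $\alpha$, the evaluation map $R_\alpha\to R_\alpha^{**}$. By Lemma~\ref{lem:hull} it becomes an isomorphism of rings after $\otimes_AK$, and $B_*$ is torsion-free, hence $B_*\subset B_*\otimes_AK=R_*\otimes_AK$ as rings. The formula for $B_\alpha$ is Lemma~\ref{lem:hull} again.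
\end{proof}

\begin{example}\label{ex:one}
Let $A=k[[x,y]]$, $(T_1,T_2)=(u,v)$ and $f=xu-yv$. The map $u\mapsto y\tau$, $v\mapsto x\tau$ embeds $R_*$ into $A[\tau]$: if $G(y,x)=0$ for a form $G\in A[u,v]$, then $xu-yv$ divides $G$ over $K$, hence over $A$ by Gauss's lemma, as $x,y$ are coprime. The image of $R_\alpha$ is $(x,y)^\alpha\tau^\alpha$, which has finite colength in $A\tau^\alpha$. Therefore $B_\alpha=A\tau^\alpha$ and $B=A[[\tau]]=k[[x,y,\tau]]$. This ring is Noetherian, but it is not a finitely generated $R$-module, since $B/(x,y,u,v)B=k[[\tau]]$ has infinite dimension over $k$.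
\end{example}

\subsection{A criterion}

\begin{lemma}\label{lem:crit}
In the setting above, let $C$ be a commutative ring, $\mathfrak c\subsetneq C$ an ideal, $q\in C$ a nonzerodivisor, and $\pi:B_*\to C[\tau]$ a ring homomorphism such that
\begin{enumerate}
\item[(i)] for every $n\ge1$ there is $w_n\in B_n$ with $\pi(w_n)=q\tau^n$;
\item[(ii)] $\pi(B_n)\subset\mathfrak c\,\tau^n$ for every $n\ge1$.
\end{enumerate}
Then $B$ is not Noetherian.
\end{lemma}

\begin{proof}
We show that $(w_1)\subset(w_1,w_2)\subset\cdots$ is a strictly increasing chain of ideals of $B$. Suppose $w_n=\sum_{i<n}b_iw_i$ with $b_i\in B$ and $n\ge2$. By Proposition~\ref{prop:B}(2) the degree-$n$ component of $b_iw_i$ is $(b_i)_{n-i}w_i$, so $w_n=\sum_{i<n}(b_i)_{n-i}w_i$. Apply $\pi$. Since $n-i\ge1$, condition (ii) gives $\pi\bigl((b_i)_{n-i}\bigr)=g_i\tau^{n-i}$ with $g_i\in\mathfrak c$, so $q=\sum_{i<n}g_iq$. Cancel $q$ to get $1=\sum_{i<n}g_i\in\mathfrak c$, a contradiction.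
\end{proof}

\section{The counterexample}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We apply Section~\ref{sec:graded} with $A=k[[x,y]]$, $\mathfrak m_A=(x,y)$, $m=2$, $(T_1,T_2)=(u,v)$ and $f=u(xu-yv)$. It gives that $R$ is Gorenstein with $\dim R=3$, $c=1$ and $d=2$. The two factors of $f$ suggest the graded $A$-algebra map
\[
\psi:R_*\to A[\tau]\times A[v],\qquad u\mapsto(y\tau,0),\quad v\mapsto(x\tau,v),
\]
which is well defined because $f\mapsto0$ in both coordinates. In degree $\alpha$ we identify the target with $A\times A$; then $\psi$ is $G\mapsto(G(y,x),G(0,1))$.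

\emph{$\psi$ is injective.} Let $G\in A[u,v]_\alpha$ with $G(y,x)=0=G(0,1)$. If $\alpha=0$, then $G=0$. Let $\alpha\ge1$. From $G(0,1)=0$ we get $G=uG'$. Then $yG'(y,x)=0$, so $G'(y,x)=0$, and $xu-yv$ divides $G'$ as in Example~\ref{ex:one}. Hence $f$ divides $G$.

\emph{Reflexive hulls.} For $\alpha\ge1$ put
\[
N_\alpha=\{(g,g')\in A^2:\ g\equiv x^\alpha g'\bmod yA\},
\]
a free $A$-module with basis $(x^\alpha,1),(y,0)$. The monomials of degree $\alpha$ have images $\psi(v^\alpha)=(x^\alpha,1)$ and $\psi(u^{i+1}v^{\alpha-1-i})=y^ix^{\alpha-1-i}(y,0)$ for $0\le i\le\alpha-1$. Hence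
\[
\psi(R_\alpha)=A(x^\alpha,1)+\mathfrak m_A^{\alpha-1}(y,0)\subset N_\alpha,\qquad N_\alpha/\psi(R_\alpha)\cong A/\mathfrak m_A^{\alpha-1}.
\]
This quotient has finite length, so $\psi(R_\alpha)_P=(N_\alpha)_P$ for every height-one prime $P$ of the two-dimensional ring $A$. As $N_\alpha$ is free, Lemma~\ref{lem:hull} and Proposition~\ref{prop:B}(3) give $B_\alpha=N_\alpha$ for $\alpha\ge1$. Moreover $B_0=A$, embedded diagonally, and products in $B_*$ are computed coordinatewise in $K[\tau]\times K[v]$.

\emph{Conclusion.} Let $\pi:B_*\to A[\tau]$ be the first coordinate. For $n\ge1$ the element $w_n=(y,0)\in N_n$ has $\pi(w_n)=y\tau^n$. If $(g,g')\in N_n$ with $n\ge1$, then $g\in x^ng'+yA\subset\mathfrak m_A$, so $\pi(B_n)\subset\mathfrak m_A\tau^n$. Lemma~\ref{lem:crit} with $C=A$, $\mathfrak c=\mathfrak m_A$, $q=y$ shows that $B$ is not Noetherian.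
\end{proof}

\begin{remark}\label{rem:explicit}
In $B_*$ we have $v^\alpha=(x^\alpha,1)$ and $B_\alpha=Av^\alpha\oplus Aw_\alpha$ for $\alpha\ge1$, with $w_1=u$, $vw_i=(xy,0)=xw_{i+1}$ and $w_iw_j=(y^2,0)=yw_{i+j}$. These relations reduce every monomial in $v,w_1,w_2,\dots$ to an $A$-multiple of some $v^\alpha$ or $w_\alpha$, and these elements form an $A$-basis of $B_*$. So the relations present the $A$-algebra $B_*$.
\end{remark}

\begin{remark}
Both the second factor $u$ and the coefficient $x$ matter. Without $u$ we are in Example~\ref{ex:one}. For $f=u(u-yv)$ the same computation, with $u\mapsto(y\tau,0)$ and $v\mapsto(\tau,v)$, leads to the gluing condition $g\equiv g'\bmod y$. For $\alpha\ge1$ the module of such pairs is already spanned by the images $(1,1)$ of $v^\alpha$ and $(y,0)$ of $uv^{\alpha-1}$, so $R_\alpha$ is free and $B=R$. The coefficient $x$ makes the gluing function $x^\alpha$ invertible at the generic point of the divisor $y=0$, but zero at the closed point; this forces condition (ii) of Lemma~\ref{lem:crit}.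
\end{remark}

\section{Domains in all remaining cases}\label{sec:domain}

The ring of Theorem~\ref{thm:main} has two minimal primes, one for each copy of $A$. To obtain a domain we let the two copies be interchanged by a Galois group: we replace $A\times A$ by a quadratic extension $C$ of $A$, and we glue along a divisor $q=0$ of $\operatorname{Spec}A$ that splits into two branches in $\operatorname{Spec}C$, say $q=st$. The gluing condition will compare the restrictions of $g\in C$ to the branches $t=0$ and $s=0$.

Which hypersurface produces such a condition? We use $A[\theta\tau,q\tau]\subset C[\tau]$ with $C=A+A\theta$. Where $q$ is invertible this contains all of $C$ in each positive degree. Along $q=0$ it will contain, in degree $\alpha$, only $\theta^\alpha$ times functions which agree on the two branches. So the gluing function is the $\alpha$-th power of the ratio of the two restrictions of $\theta$. As with $x$ in Theorem~\ref{thm:main}, this ratio, taken in the right order, should be a nonzero function that vanishes at the closed point. The choice $\theta=s$ is not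 possible, since $s$ vanishes on a branch, and $\theta=s+(s+t)$ has the constant ratio $2$. The choice $\theta=s+(s+t)^2$ works in every characteristic.

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
Let $c\ge1$ and $d\ge2$. Put
\[
C=k[[s,t,x_3,\dots,x_d]],\quad p=s+t,\quad q=st,\quad A=k[[p,q,x_3,\dots,x_d]]\subset C .
\]

\emph{The extension $A\subset C$.} We first check that $p,q,x_3,\dots,x_d$ are analytically independent, so that $A$ is a power series ring in $d$ variables. Consider $C$ as a module over the formal power series ring in variables mapping to $p,q,x_3,\dots,x_d$. Modulo $(p,q,x_3,\dots,x_d)$ the ring $C$ becomes $k[s]/(s^2)$, with basis $1,s$. As the power series ring is complete and $C$ is separated, $1$ and $s$ generate $C$ as a module over it. Then $C$ is finite over the image $A$ of the power series ring, so $A$ has dimension $d$. A proper quotient of a domain of dimension $d$ has smaller dimension, so the map to $C$ is injective, as claimed. Let $\sigma$ be the automorphism of $C$ exchanging $s$ and $t$; it fixes $A$. If $a+bs=0$ with $a,b\in A$,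 then $a+bt=0$ and $b(s-t)=0$, so $a=b=0$. Hence $C$ is $A$-free with basis $1,s$, and $L=\operatorname{Frac}C$ is a Galois extension of $K=\operatorname{Frac}A$ with group $\{1,\sigma\}$ (note $s\ne t$, also in characteristic $2$). For a prime $P$ of $A$ we write $C_P=C\otimes_AA_P$.

\emph{The hypersurface.} Let
\[
\theta=s+p^2,\qquad \theta+\sigma(\theta)=p+2p^2,\qquad N=\theta\,\sigma(\theta)=q+p^3+p^4,
\]
\[
F=(qu-\theta v)(qu-\sigma(\theta)v)=q^2u^2-(p+2p^2)q\,uv+(q+p^3+p^4)v^2\in A[u,v],
\]
\[
R=k[[p,q,x_3,\dots,x_d,u,v,T_3,\dots,T_{c+1}]]/(F),\qquad I=(u,v,T_3,\dots,T_{c+1})R .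
\]
Section~\ref{sec:graded} applies with $m=c+1$, $T_1=u$, $T_2=v$, so $\operatorname{height}I=c$ and $\dim R/I=d$. The ring $R$ is a complete hypersurface with residue field $k$.

\emph{$R$ is a domain.} A common prime divisor of the coefficients of $F$ divides $q^2$, so it is $q$ up to a unit. But $N\equiv p^3+p^4\not\equiv0\bmod q$. So $F$ is primitive. Over $K$ the form $F$ has no linear factor, because its roots $u/v=\theta/q$ and $\sigma(\theta)/q$ are moved by $\sigma$ and do not lie in $K$. Hence $F$ is irreducible over $K$, and by Gauss's lemma it is prime in $A[u,v]$. So $R'_*:=A[u,v]/(F)$ and $R_*=R'_*[T_3,\dots,T_{c+1}]$ are domains. Finally $R=\prod_\alpha R_\alpha$ is a domain, because the product of the lowest nonzero components of two nonzero elements is nonzero.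

\emph{Removing the extra variables.} Let $B'_\beta=(R'_\beta)^{**}\subset R'_\beta\otimes_AK$ and $B'_*=\bigoplus_\beta B'_\beta$. Since $R_\alpha=\bigoplus_\mu R'_{\alpha-|\mu|}T^\mu$ over the monomials $T^\mu$ in $T_3,\dots,T_{c+1}$, and biduals commute with finite direct sums,
\[
B_*=B'_*[T_3,\dots,T_{c+1}]\subset(R'_*\otimes_AK)[T_3,\dots,T_{c+1}].
\]
Setting $T_3=\dots=T_{c+1}=0$ is a graded ring homomorphism $B_*\to B'_*$ that restricts to the identity on $B'_*\subset B_*$.

\emph{$R'_*$ inside $C[\tau]$.} Let $\chi:R'_*\to C[\tau]$ be given by $u\mapsto\theta\tau$, $v\mapsto q\tau$; it is well defined because $F(\theta,q)=0$. It is injective: let $G\in A[u,v]_\alpha$ with $G(\theta,q)=0$. Then $G(X,1)$ vanishes at $\theta/q$, whose minimal polynomial over $K$ is $F(X,1)/q^2$, of degree $2$. So $F(X,1)$ divides $G(X,1)$ in $K[X]$. Homogenizing, $F$ divides $G$ in $K[u,v]$, and then in $A[u,v]$ by Gauss's lemma, as $F$ is primitive. So for $\alpha\ge1$ we may identify $R'_\alpha$ with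
\[
M_\alpha=\sum_{i=0}^\alpha A\,\theta^iq^{\alpha-i}\subset C,
\]
and $R'_\alpha\otimes_AK$ with $L$, which is spanned over $K$ by $q^\alpha$ and $\theta q^{\alpha-1}$.

\emph{Localizing $M_\alpha$, $\alpha\ge1$.} Let $P$ be a height-one prime of $A$.

If $P\ne(q)$, then $q$ is a unit in $A_P$. So $C_P\supset(M_\alpha)_P\supset A_P+A_P\theta=A_P+A_Ps=C_P$, and $(M_\alpha)_P=C_P$.

If $P=(q)$, then $N$ is a unit in $A_{(q)}$. So $\theta$ is a unit in $C_{(q)}$ with inverse $\sigma(\theta)/N$, and
\[
(M_\alpha)_{(q)}=\theta^\alpha\sum_{i=0}^\alpha A_{(q)}(q/\theta)^i .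
\]
Here $q/\theta=q\sigma(\theta)/N$ and $\sigma(\theta)=p+p^2-s$, so $A_{(q)}+A_{(q)}(q/\theta)=A_{(q)}+qA_{(q)}s=A_{(q)}+qC_{(q)}$. This is a ring containing $q/\theta$, hence all its powers. As $\alpha\ge1$, we get $(M_\alpha)_{(q)}=\theta^\alpha(A_{(q)}+qC_{(q)})$.

This module is contained in $C_{(q)}$, and $\bigcap_PC_P=C$ because $C$ is $A$-free. By Lemma~\ref{lem:hull},
\begin{equation}\label{eq:D}
B'_\alpha=\bigl\{g\in C:\ \theta^{-\alpha}g\in A_{(q)}+qC_{(q)}\bigr\}\qquad(\alpha\ge1),
\end{equation}
with multiplication as in $L[\tau]$.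

\emph{The gluing condition.} Let $E=k[[z,x_3,\dots,x_d]]$, and let $\rho_1,\rho_2:C\to E$ be the homomorphisms which fix the $x_j$ and send $(s,t)$ to $(z,0)$ and to $(0,z)$, respectively. They are the restrictions to the branches $t=0$ and $s=0$. Their kernels are $(t)$ and $(s)$, with intersection $(s)\cap(t)=qC$. On $A$ both agree with the surjection $A\to E$, $p\mapsto z$, $q\mapsto0$, whose kernel is $qA$. So they send elements of $A\setminus qA$ to nonzero elements, and both extend to $C_{(q)}\to\operatorname{Frac}E$. The intersection of the kernels of the extensions is $qC_{(q)}$, and both map $A_{(q)}$ onto $\operatorname{Frac}E$ by the same map. It follows that for $h\in C_{(q)}$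
\begin{equation}\label{eq:agree}
h\in A_{(q)}+qC_{(q)}\iff\rho_1(h)=\rho_2(h).
\end{equation}
Indeed ``$\Rightarrow$'' is clear. For ``$\Leftarrow$'' choose $a\in A_{(q)}$ whose image is $\rho_1(h)=\rho_2(h)$; then $h-a\in qC_{(q)}$. Now $\rho_1(\theta)=z+z^2$ and $\rho_2(\theta)=z^2$. Apply \eqref{eq:agree} to $h=\theta^{-\alpha}g$ and clear denominators in \eqref{eq:D}:
\begin{equation}\label{eq:glue2}
B'_\alpha=\bigl\{g\in C:\ z^\alpha\rho_1(g)=(1+z)^\alpha\rho_2(g)\bigr\}\qquad(\alpha\ge1).
\end{equation}
This is the analogue of \eqref{eq:glue}.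

\emph{Conclusion.} Let $\pi:B_*\to B'_*\to C[\tau]$ be the homomorphism $T_j\mapsto0$ followed by the embedding $g\mapsto g\tau^\alpha$ of $B'_\alpha$, which in degree $0$ is $A\subset C$. By \eqref{eq:glue2} we have $q\in B'_n$ for all $n\ge1$, because $\rho_1(q)=\rho_2(q)=0$. So there is $w_n\in B'_n\subset B_n$ with $\pi(w_n)=q\tau^n$. If $g\in B'_n$ with $n\ge1$, then $z$ divides $(1+z)^n\rho_2(g)$. Since $1+z$ is a unit, $z$ divides $\rho_2(g)$, so the constant term of $g$ is zero, and $g$ lies in the maximal ideal $\mathfrak m_C$ of $C$. Lemma~\ref{lem:crit} with $\mathfrak c=\mathfrak m_C$ shows that $B$ is not Noetherian.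
\end{proof}

\section{Height zero and dimension at most one}\label{sec:positive}

The examples above use a divisor in $\operatorname{Spec}A$ on which the closed point is distinct from the generic point, which requires $d\ge2$. In the setting of Section~\ref{sec:graded} with $d=1$, the ring $A$ is a discrete valuation ring, $R_\alpha^{**}$ is $R_\alpha$ modulo torsion, and $R\to B$ is surjective. We now show that whenever $d=1$, for an arbitrary Gorenstein local ring $R$, the ring $B$ is a quotient of the $I$-adic completion of $R$. The first lemma holds for every $d$.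

\begin{lemma}\label{lem:limit}
Let $R$ be a Gorenstein local ring, $I$ a proper ideal of height $c$, $H=H^c_I(R)$, and $M_n=0:_HI^n$. Then $M_n\cong\operatorname{Ext}^c_R(R/I^n,R)$, and $B=\varprojlim_n\operatorname{End}_R(M_n)$ with restrictions as transition maps.
\end{lemma}

\begin{proof}
Let $E^\bullet$ be the minimal injective resolution of $R$. Since $R$ is Gorenstein, $E^i=\bigoplus_{\operatorname{ht}\mathfrak p=i}E(R/\mathfrak p)$. Let $\Gamma_I$ denote the submodule of elements annihilated by a power of $I$. As $\Gamma_I(E(R/\mathfrak p))=0$ unless $\mathfrak p\supset I$, we have $\Gamma_I(E^i)=0$ for $i<c$. Hence $H=\ker(\Gamma_I(E^c)\to\Gamma_I(E^{c+1}))$. Since $\operatorname{Hom}_R(R/I^n,E^i)=\operatorname{Hom}_R(R/I^n,\Gamma_I(E^i))$ vanishes for $i<c$, left exactness gives $M_n=\operatorname{Hom}_R(R/I^n,H)\cong\operatorname{Ext}^c_R(R/I^n,R)$. Finally $H=\bigcup_nM_n$. Endomorphisms of $H$ preserve each $M_n$, and those of $M_{n+1}$ preserve $M_n=0:_{M_{n+1}}I^n$, so $B=\varprojlim\operatorname{End}_R(M_n)$.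
\end{proof}

Recall that if $S=R/J$ is Cohen--Macaulay, then $\operatorname{Ext}_R^{\dim R-\dim S}(S,R)$ is a canonical module $\omega_S$ of $S$, and the homothety map $S\to\operatorname{End}_S(\omega_S)$ is an isomorphism \cite[Thms.~3.3.4 and 3.3.7]{BH}. Thus, if all $R/I^n$ are Cohen--Macaulay, Lemma~\ref{lem:limit} gives $B=\varprojlim R/I^n$, as stated in the introduction.

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
\emph{Case $c=0$.} The module $H^0_I(R)\subset R$ is finitely generated. So $B$ is a finitely generated $R$-module, hence a Noetherian ring.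

\emph{Case $d=0$.} Then $I$ is $\mathfrak m$-primary, and $H^c_I(R)=H^{\dim R}_{\mathfrak m}(R)\cong E_R(R/\mathfrak m)$ since $R$ is Gorenstein. So $B\cong\hat R$ by Matlis duality, and $\hat R$ is Noetherian.

\emph{Case $d=1$.} Here $\dim R=c+1$. The rings $R/I^n$ have dimension one and fail to be Cohen--Macaulay only because of elements killed by a power of $\mathfrak m$, so we divide these out. Define $I_n\supset I^n$ by $I_n/I^n=H^0_{\mathfrak m}(R/I^n)$, a module of finite length. Then $I_{n+1}\subset I_n$. Since $\operatorname{depth}R=c+1$, we have $\operatorname{Ext}^i_R(I_n/I^n,R)=0$ for $i\le c$. The long exact sequence of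
\[
0\to I_n/I^n\to R/I^n\to R/I_n\to0
\]
then gives $M_n\cong\operatorname{Ext}^c_R(R/I^n,R)\cong\operatorname{Ext}^c_R(R/I_n,R)$. The ring $R/I_n$ has dimension one and positive depth, so it is Cohen--Macaulay, and $M_n$ is its canonical module because $c=\dim R-1$. Hence the homothety map $R/I_n\to\operatorname{End}_R(M_n)$ is an isomorphism. Multiplication by $r\in R$ on $M_{n+1}$ restricts to multiplication by $r$ on $M_n$, so these isomorphisms are compatible and $B\cong\varprojlim R/I_n$ by Lemma~\ref{lem:limit}.

The kernels $I_n/I^n$ in the exact sequences above have finite length, so they satisfy the Mittag-Leffler condition. Therefore $\varprojlim R/I^n\to\varprojlim R/I_n\cong B$ is a surjective ring homomorphism. The $I$-adic completion $\varprojlim R/I^n$ of $R$ is Noetherian, and so is its quotient $B$.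
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bourbaki} N.~Bourbaki, \emph{Commutative Algebra}.
\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.
\bibitem{Schenzel} Peter Schenzel, \emph{On Lyubeznik's invariants and endomorphisms of local cohomology modules}, arXiv:0704.2007 (2007).
\end{thebibliography}

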